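\title{Symplectic rational homology balls bounded by small Seifert fibered spaces that are not $L$-spaces}

\begin{abstract}
We show that the Brieskorn sphere $\Sigma(2,3,7)$, which is not an $L$-space, is the convex boundary of an exact symplectic rational homology ball. The filling is a quotient of a domain in $T^*T^2$ with one Weinstein handle attached. Quotients of the same kind can be glued in place of certain cusp singularities. This gives three infinite families of small Seifert fibered spaces with the same two properties, and it determines which links of triangle singularities, with the canonical contact structure, have a symplectic rational homology ball filling; in those cases no such filling is Stein. We also prove two restrictions on further examples.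
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{small Seifert fibered space} is a closed oriented $3$-manifold that is Seifert fibered over $S^2$ with exactly three singular fibers. We write it as $Y(e_0;r_1,r_2,r_3)$, where $e_0\in\mathbb Z$ and $r_1,r_2,r_3\in(0,1)\cap\mathbb Q$ are the normalized Seifert invariants; the conventions are fixed in Section~\ref{sec:prelim}. This paper compares two senses in which such a manifold can be simple.

The first comes from Heegaard Floer homology. A rational homology $3$-sphere $Y$ satisfies $\operatorname{rank}\widehat{HF}(Y)\ge|H_1(Y;\mathbb Z)|$, and $Y$ is an \emph{$L$-space} if equality holds. For small Seifert fibered spaces this is decided by inequalities among the $r_i$ (Theorem~\ref{thm:LS}).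

The second comes from symplectic geometry. A compact symplectic $4$-manifold $(X,\omega)$ is a \emph{strong filling} of the contact manifold $(Y,\xi)$ if $\partial X=Y$ as oriented manifolds and there is a vector field $Z$ near $\partial X$, pointing outward along $\partial X$, with $\mathcal L_Z\omega=\omega$ and $\xi=\ker(\iota_Z\omega|_Y)$. The filling is \emph{exact} if $Z$ is defined on all of $X$; then $\omega=d\lambda$ for $\lambda=\iota_Z\omega$, and $(X,\lambda)$ is a \emph{Liouville domain}. A \emph{rational ball} is a compact oriented smooth $4$-manifold $X$ with $H_*(X;\mathbb Q)\cong H_*(B^4;\mathbb Q)$. We say that $Y$ has a \emph{symplectic rational ball filling} if a rational ball is a strong filling of $(Y,\xi)$ for some contact structure $\xi$. We answer the following question from the paper of Etnyre, Ozbagci and Tosun~\cite{EOT}.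

\begin{quote}
\emph{Is there a small Seifert fibered space that is not an $L$-space but has a symplectic rational ball filling?}
\end{quote}

The simplest examples of symplectic rational balls are bounded by $L$-spaces: $B^4$ is bounded by $S^3$, and the unit disk bundle in $T^*\mathbb{RP}^2$, which retracts to $\mathbb{RP}^2$, is bounded by the lens space $SO(3)/(\mathbb Z/2)=S^3/(\mathbb Z/4)$. The two notions also point the same way in general, since every symplectic filling of an $L$-space has $b_2^+=0$ \cite[Theorem 1.4]{OSgenus}. A natural test case on the other side is the Brieskorn sphere $\Sigma(2,3,7)=Y(-1;\frac12,\frac13,\frac17)$, the link of $x^2+y^3+z^7=0$. Its Milnor fiber has $b_2^+=2$, and its Rokhlin invariant rules out any Stein rational ball filling (Theorem~\ref{thm:C}(iii)). One might therefore guess that the answer is no. What the guess overlooks is that a strong filling need not be Stein: it may need $3$-handles, and its first homology need not come from the boundary.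

\begin{theorem}\label{thm:A}
The manifold $\Sigma(2,3,7)$ is not an $L$-space, and it has an exact symplectic filling $X$ with $H_*(X;\mathbb Q)\cong H_*(B^4;\mathbb Q)$.
\end{theorem}

\begin{theorem}\label{thm:B}
For $d=1,2,3$ let $(a,b,c)=(2,3,6),(2,4,4),(3,3,3)$ respectively, and for $m\ge1$ let
\[
Y_{d,m}=Y\Big(-1;\frac1a,\frac1b,\rho_{d,m}\Big),\qquad \rho_{d,m}=\frac{dm^2-dm+1}{d(c+1)m^2-dcm+c}.
\]
The manifolds $Y_{d,m}$ are pairwise distinct, are not $L$-spaces, have $|H_1|=(dm)^2$, and have exact symplectic rational ball fillings. Here $Y_{1,1}=\Sigma(2,3,7)$.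
\end{theorem}

For integers $p,q,r\ge2$ with $\frac1p+\frac1q+\frac1r<1$, the \emph{triangle singularity} $D_{p,q,r}$ is the weighted homogeneous normal surface singularity whose good resolution has a central rational curve of square $-1$ met by three disjoint rational curves of squares $-p,-q,-r$. Its link is $Y_{pqr}=Y(-1;\frac1p,\frac1q,\frac1r)$, and the \emph{canonical contact structure} $\xi_{\mathrm{can}}$ is the field of complex tangent lines of the link.

\begin{theorem}\label{thm:C}
Let $\frac1p+\frac1q+\frac1r<1$.
\begin{enumerate}
\item[(i)] $(Y_{pqr},\xi_{\mathrm{can}})$ has a symplectic rational ball filling if and only if $(p,q,r)$ is, up to order, one of $(2,3,7)$, $(2,4,6)$, $(3,3,6)$, $(4,4,4)$. In these cases it has an exact one, and $Y_{pqr}$ is not an $L$-space.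
\item[(ii)] In these four cases $(Y_{pqr},\xi_{\mathrm{can}})$ has no symplectic rational ball filling $X$ with $H_1(Y_{pqr})\to H_1(X)$ onto; in particular it has no Stein rational ball filling.
\item[(iii)] Every smooth rational ball $X$ bounded by $\Sigma(2,3,7)$ has $H_1(X;\mathbb Z/2)\ne0$. Hence no contact structure on $\Sigma(2,3,7)$ has a Stein rational ball filling.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:D}
\begin{enumerate}
\item[(i)] If a small Seifert fibered rational homology sphere $Y$ is not an $L$-space and bounds a smooth rational ball, then $Y$ or $-Y$ is $Y(-1;r_1,r_2,r_3)$ with $r_1+r_2+r_3<1$.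
\item[(ii)] If $Y=Y(-1;r_1,r_2,r_3)$ with $r_1+r_2+r_3<1$ and $(Y,\xi)$ has a symplectic rational ball filling, then no Legendrian regular fiber has contact framing equal to the fibration framing.
\end{enumerate}
\end{theorem}

All the fillings are built from one piece. A hyperbolic automorphism of $T^2$ of determinant $-1$ acts on $T^*T^2$, and the quotient of a suitable invariant domain is a Liouville domain $W$ with connected boundary and the rational homology of a circle (Section~\ref{sec:W}). It retracts to a nonorientable closed $3$-manifold, which is why it is far from Stein and still has $b_3=0$. One Weinstein handle turns the simplest $W$ into a rational ball, and we identify its boundary with $\Sigma(2,3,7)$ by hand (Section~\ref{sec:237}). The complement of the core of $W$ is a punctured neighborhood of a cusp singularity, so $W$ can be glued into a complex surface in place of the cusp (Section~\ref{sec:cusp}). Surfaces with a cusp and a Seifert fibered boundary come from rational elliptic surfaces (Section~\ref{sec:elliptic}) and from deformations of triangle singularities (Section~\ref{sec:triangle}).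 Section~\ref{sec:restrictions} proves Theorem~\ref{thm:D}.

We do not decide whether some small Seifert fibered space that is not an $L$-space has a \emph{Stein} rational ball filling, nor whether the manifolds $-Y(-1;r_1,r_2,r_3)$ with $\sum r_i<1$ can occur.

\section{Plumbings, $L$-spaces and fillings}\label{sec:prelim}

\subsection{Continued fractions and chains}
We write $[c_1,\dots,c_k]=c_1-1/(c_2-1/(\cdots-1/c_k))$, and $2^j$ inside brackets stands for $j$ entries equal to $2$.

\begin{lemma}\label{lem:cf}
Let $c_1,\dots,c_k\ge2$ be integers and $t>1$ a real number.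
\begin{enumerate}
\item[(a)] $c_1-1<[c_1,\dots,c_k]\le c_1$, with equality only for $k=1$, and $[c_1,\dots,c_k,t]$ is strictly increasing in $t$.
\item[(b)] $[2^j,t]=\dfrac{(j+1)t-j}{jt-(j-1)}$ and $[2^j]=\dfrac{j+1}j$.
\item[(c)] If $U$ is the numerator of $[c_1,\dots,c_k]$ in lowest terms, then $U\ge2$ and
\[
0<[c_1,\dots,c_k,t]^{-1}-[c_1,\dots,c_k]^{-1}<\frac1{U^2(t-1)}.
\]
\end{enumerate}
\end{lemma}

\begin{proof}
The map $x\mapsto c-1/x$ is increasing and sends $(1,\infty)$ into $(c-1,c)$, which gives (a) by induction; (b) is an induction on $j$. For (c), the product of the matrices $\left(\begin{smallmatrix}c_i&-1\\1&0\end{smallmatrix}\right)$, $i=1,\dots,k$, has the form $\left(\begin{smallmatrix}U&-U'\\V&-V'\end{smallmatrix}\right)$ with $U'V-UV'=1$, where $[c_1,\dots,c_k]=U/V$ and $[c_1,\dots,c_k,t]=(tU-U')/(tV-V')$. The difference in (c) is therefore $1/(U(tU-U'))$. Expanding the product from the other end gives $U/U'=[c_k,\dots,c_1]>1$ with $U'\ge1$, so $U\ge2$ and $tU-U'>(t-1)U$.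
\end{proof}

\begin{lemma}\label{lem:chain}
Let $w_0,\dots,w_k$ be vectors in a rational vector space with a symmetric bilinear form such that $w_j^2=-c_j$, $w_j\cdot w_{j+1}=1$, and all other products vanish, where $c_1,\dots,c_k\ge2$ are integers. Put $p_0=1$, $p_j=p_{j-1}/[c_j,\dots,c_k]>0$ and $\hat w_0=\sum_{j=0}^kp_jw_j$. Then $\hat w_0$ is orthogonal to $w_1,\dots,w_k$ and $\hat w_0^2=\hat w_0\cdot w_0=-c_0+1/[c_1,\dots,c_k]$. The Gram matrix of $w_1,\dots,w_k$ is negative definite, and its determinant is, up to sign, the numerator of $[c_1,\dots,c_k]$.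
\end{lemma}

\begin{proof}
With $p_{k+1}=0$ we have, for $j\ge1$, $\hat w_0\cdot w_j=p_{j-1}-c_jp_j+p_{j+1}=0$, because $p_{j-1}/p_j=[c_j,\dots,c_k]=c_j-p_{j+1}/p_j$. Hence $\hat w_0^2=\hat w_0\cdot w_0=-c_0+p_1$. Applied to the subchains, this yields orthogonal vectors $\hat w_1,\dots,\hat w_k$ with $\hat w_j^2=-[c_j,\dots,c_k]$, related to the $w_j$ by a unitriangular matrix. The product of the $[c_j,\dots,c_k]$ telescopes, since the denominator of each is the numerator of the next.
\end{proof}

\subsection{Small Seifert fibered spaces}
Write $1/r_i=[c^i_1,c^i_2,\dots]$ with all entries at least $2$. Let $\Gamma$ be the star-shaped tree with a central vertex $v$ of weight $e_0$ and three legs with weights $-c^i_1,-c^i_2,\dots$, read from the center, and let $P(\Gamma)$ be the plumbing of disk bundles over spheres along $\Gamma$. Then $Y(e_0;r_1,r_2,r_3)=\partial P(\Gamma)$. Put $e(Y)=e_0+r_1+r_2+r_3$. Lemma~\ref{lem:chain}, applied to the three legs, gives a class $\hat v\in H_2(P(\Gamma);\mathbb Q)$ with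
\begin{equation}\label{eq:vhat}
\hat v=v+(\text{positive multiples of all leg vertices}),\qquad \hat v\perp\text{legs},\qquad \hat v^2=\hat v\cdot v=e(Y).
\end{equation}
So the intersection form $Q_\Gamma$ is, over $\mathbb Q$, the sum of $\langle e(Y)\rangle$ and a negative definite form; $Y$ is a rational homology sphere if and only if $e(Y)\ne0$; and then $|H_1(Y)|=\alpha_1\alpha_2\alpha_3|e(Y)|$, where $\alpha_i$ is the denominator of $r_i$, the multiplicity of the $i$-th singular fiber. Reversing the orientation gives $-Y(e_0;r_1,r_2,r_3)=Y(-3-e_0;1-r_1,1-r_2,1-r_3)$. Being an $L$-space does not depend on the orientation.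

Call $(r_1,r_2,r_3)$ \emph{realizable} if there are coprime integers $0<a<m$ such that, after a permutation of the indices, $r_1<\frac am$, $r_2<\frac{m-a}m$ and $r_3<\frac1m$. The following criterion is due to Lisca and Stipsicz~\cite{LS}, together with the work of Eisenbud--Hirsch--Neumann, Jankins--Neumann and Naimi on horizontal foliations, that is, foliations transverse to the fibers.

\begin{theorem}\label{thm:LS}
A rational homology sphere $Y(e_0;r_1,r_2,r_3)$ is an $L$-space if and only if it carries no horizontal foliation. It carries one if and only if either $e_0=-1$ and $(r_1,r_2,r_3)$ is realizable, or $e_0=-2$ and $(1-r_1,1-r_2,1-r_3)$ is realizable.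
\end{theorem}

\subsection{Fillings}\label{ss:fill}
We use the following standard facts.

\emph{Weinstein handles} \cite{Weinstein}. A knot $L\subset(Y,\xi)$ is Legendrian if it is tangent to $\xi$; a vector field in $\xi$ along $L$ transverse to $L$ defines its contact framing. If $X$ is a strong (exact) filling of $(Y,\xi)$, then $X$ with a $2$-handle attached along $L$ with framing one less than the contact framing is a strong (exact) filling of its new boundary.

\emph{Plurisubharmonic functions.} On a complex surface put $d^cg=dg\circ J$. A function $g$ is strictly plurisubharmonic if $-dd^cg(w,Jw)>0$ for all $w\ne0$. Then $\omega=-dd^cg$ is symplectic, the Liouville field of the primitive $-d^cg$ is the gradient of $g$ for the metric $\omega(\cdot,J\cdot)$, and on a regular level set $-d^cg$ is a contact form whose kernel is the field of complex tangent lines. Strict plurisubharmonicity survives $C^2$-small perturbations on compact sets, and nondegenerate critical points of $g$ have index at most $2$. A \emph{Stein filling} is a compact regular sublevel set $X$ of such a function;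 turning its handle decomposition upside down builds $X$ from $\partial X\times I$ with handles of index at least $2$, so $\pi_1(\partial X)\to\pi_1(X)$ is onto.

\emph{Gray stability.} The members of a smooth family of closed contact manifolds over an interval are contactomorphic.

\begin{lemma}\label{lem:square}
If a rational ball $X$ has boundary a rational homology sphere $Y$, then $|H_1(Y)|=\big(|H_1(X)|/|H_2(X)|\big)^2$.
\end{lemma}

\begin{proof}
The sequence $0\to H_2(X)\to H_2(X,Y)\to H_1(Y)\to H_1(X)\to H_1(X,Y)\to0$ of finite groups is exact, and duality and universal coefficients give $|H_2(X,Y)|=|H^2(X)|=|H_1(X)|$ and $|H_1(X,Y)|=|H^3(X)|=|H_2(X)|$.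
\end{proof}

\section{A Liouville domain with the rational homology of a circle}\label{sec:W}

Let $\eta>1$ and $\eta'=-1/\eta$, and let $\Lambda\subset\mathbb R^2$ be a lattice with $g\Lambda=\Lambda$ for $g=\operatorname{diag}(\eta,\eta')$. On $T^*(\mathbb R^2/\Lambda)=\mathbb R^2_p\times(\mathbb R^2_x/\Lambda)$ the form $\lambda=p_1dx_1+p_2dx_2$ is invariant under the lift $\tau(p,x)=(g^{-1}p,gx)$ of $g$. The action of $\tau$ is not properly discontinuous near the zero section, so we discard the zero section and look for an invariant region with compact quotient whose boundary is transverse to the radial field. Since $\tau$ multiplies $p_1$ by $\eta^{-1}$ and $p_1p_2$ by $(\eta\eta')^{-1}=-1$, the functions to use are the sign of $p_1$ and $|p_1p_2|$. For $\kappa>0$ put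
\[
W_\kappa=W_\kappa(\Lambda,\eta)=\{p_1>0,\ |p_1p_2|\le\kappa\}/\langle\tau\rangle,\qquad C=\{p_1>0,\ p_2=0\}/\langle\tau\rangle .
\]
We call $C$ the \emph{core}; it is the mapping torus of $g$ on $T^2=\mathbb R^2/\Lambda$.

\begin{lemma}\label{lem:W}
\begin{enumerate}
\item[(a)] $(W_\kappa,\lambda)$ is a Liouville domain with Liouville field $Z=p_1\partial_{p_1}+p_2\partial_{p_2}$.
\item[(b)] The inclusion induces a diffeomorphism $\{p_1>0,\ p_2>0,\ p_1p_2\le\kappa\}/\langle\tau^2\rangle\to W_\kappa\setminus C$. In particular $\partial W_\kappa=\{p_1>0,\ p_1p_2=\kappa\}/\langle\tau^2\rangle$ is connected.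
\item[(c)] $H_*(W_\kappa;\mathbb Q)\cong H_*(S^1;\mathbb Q)$, and the circle $L=\{x=0\}\subset\partial W_\kappa$ is nonzero in $H_1(W_\kappa;\mathbb Q)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $\tau$ rescales $p_1>0$ by $\eta^{-1}$, the action is free and properly discontinuous, and the compact set $\{1\le p_1\le\eta,\ |p_1p_2|\le\kappa\}$ meets every orbit. The form $d\lambda=\sum dp_j\wedge dx_j$ is symplectic, $\iota_Zd\lambda=\lambda$, and $Z|p_1p_2|=2|p_1p_2|$, so $Z$ points outward along the boundary.

(b) As $\eta'<0$, the map $\tau$ exchanges $\{p_2>0\}$ and $\{p_2<0\}$.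

(c) The equivariant homotopy $(p_1,p_2,x)\mapsto(p_1,tp_2,x)$ retracts $W_\kappa$ to $C$. In the Wang sequence
\[
\cdots\to H_j(T^2;\mathbb Q)\xrightarrow{\,g_*-1\,}H_j(T^2;\mathbb Q)\to H_j(C;\mathbb Q)\to H_{j-1}(T^2;\mathbb Q)\xrightarrow{\,g_*-1\,}\cdots
\]
the map $g_*-1$ is invertible on $H_1$, since $\det(g-1)=\eta\eta'-(\eta+\eta')+1=-(\eta+\eta')\ne0$, and on $H_2$, where it is multiplication by $\det g-1=-2$. So the projection $p_1\colon W_\kappa\to\mathbb R_{>0}/\eta^{\mathbb Z}=S^1$ is an isomorphism on rational homology. By (b), the circle $L$ is $\mathbb R_{>0}/\eta^{2\mathbb Z}$ and covers the base twice.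
\end{proof}

\begin{remark}
The sign $\det g=-1$ is used twice. The quotient by $\tau^2$, whose monodromy $g^2$ has determinant $+1$, is a double cover of $W_\kappa$ that has two convex boundary components and retracts to an orientable closed $3$-manifold, so $b_3=1$; for the lattice of Section~\ref{sec:237} it is Mitsumatsu's domain with two convex ends. Dividing by $\tau$ identifies the two ends and makes the core nonorientable, just as passing from $S^2$ to $\mathbb{RP}^2$ kills $b_2$ of the disk cotangent bundle.
\end{remark}

\section{The Brieskorn sphere $\Sigma(2,3,7)$ by hand}\label{sec:237}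

\subsection{The rational ball}
The matrix of $g$ in a basis of $\Lambda$ is integral with determinant $-1$ and positive trace $\eta-\eta^{-1}$, so the smallest case is trace $1$. Let $\varphi=\frac{1+\sqrt5}2$ and
\[
B=\begin{pmatrix}1&1\\1&0\end{pmatrix},\qquad A=B^2=\begin{pmatrix}2&1\\1&1\end{pmatrix},\qquad u_1=\begin{pmatrix}\varphi\\1\end{pmatrix},\qquad u_2=\begin{pmatrix}-1\\ \varphi\end{pmatrix}.
\]
Then $Bu_1=\varphi u_1$ and $Bu_2=-\varphi^{-1}u_2$, and $u_1,u_2$ are orthogonal of equal length. On $T^2=\mathbb R^2_q/\mathbb Z^2$ use the linear coordinates $x_j=u_j\cdot q$. Because $B$ is symmetric, $u_j\cdot Bq=Bu_j\cdot q$, so $B$ acts as $g=\operatorname{diag}(\varphi,-\varphi^{-1})$. Let $W=W_1(\Lambda,\varphi)$, where $\Lambda$ is the image of $\mathbb Z^2$; then $\lambda=(p_1u_1+p_2u_2)\cdot dq$.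

Parametrize the boundary by $p_1=e^s$, $p_2=e^{-s}$ and put $\ell=2\log\varphi$. The map $\tau^2$ sends $(s,q)$ to $(s-\ell,Aq)$, so
\[
\partial W=[0,\ell]\times T^2\big/(\ell,q)\sim(0,Aq),\qquad \lambda|_{\partial W}=(e^su_1+e^{-s}u_2)\cdot dq .
\]
The sign of the surgery below depends on the boundary orientation, so we compute it. We have $(d\lambda)^2=-2\,dp_1dp_2dx_1dx_2$, $dx_1dx_2=(\varphi^2+1)\,dq_1dq_2$, and $\iota_Z(dp_1dp_2)=p_1dp_2-p_2dp_1=-2\,ds$ on the boundary. Hence $\partial W$ is oriented by $ds\,dq_1dq_2$.

The circle $L=\{q=0\}$ is Legendrian, since $\lambda(\partial_s)=0$. Along $L$ the contact plane is spanned by $\partial_s$ and the vector $v(s)=e^su_2-e^{-s}u_1$ tangent to the torus, which is orthogonal to $e^su_1+e^{-s}u_2$. It closes up, $Av(\ell)=e^\ell\varphi^{-2}u_2-e^{-\ell}\varphi^2u_1=v(0)$, and so defines the contact framing.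

Let $X$ be $W$ with a Weinstein handle attached along $L$. It is a Liouville domain. By Lemma~\ref{lem:W}(c) the boundary map $H_2(X,W;\mathbb Q)\to H_1(W;\mathbb Q)$ is an isomorphism $\mathbb Q\to\mathbb Q$, and the exact sequence of the pair shows that $X$ is a rational ball.

\begin{remark}
We have $\pi_1(W)=\mathbb Z^2\rtimes_B\langle t\rangle$ and $[L]=t^{\pm2}$. Killing $t^2$ kills $(A-1)\mathbb Z^2$, which is all of $\mathbb Z^2$ because $\det(A-1)=-1$. So $\pi_1(X)=\mathbb Z/2$, in agreement with Theorem~\ref{thm:C}(iii).
\end{remark}

\subsection{The framing}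
The exterior of $L$ is a once-punctured torus bundle with monodromy $A$, so $\partial X$ is a surgery on the figure-eight knot. The difficulty is to find the coefficient. The contact framing is visible in the linear model of $\partial W$, while the meridian of the figure-eight knot is visible in a model whose monodromy is the identity near the fixed point. We connect the two models by an explicit isotopy.

Let $\chi\colon\mathbb R\to\mathbb R$ be smooth and nondecreasing with $\chi(t+1)=\chi(t)+1$ and $\chi=0$ on $[-\frac14,\frac14]$. For $u\in[0,1]$ put $\chi_u=(1-u)\chi+u\operatorname{id}$ and define diffeomorphisms of $T^2$ by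
\[
\sigma_u(q)=(q_1+\chi_u(q_2),\,q_2),\qquad \varsigma_u(q)=(q_1,\,q_2+\chi_u(q_1)),\qquad f_u=\sigma_u\varsigma_u .
\]
Then $f_u(0)=0$, $f_1=A$, $f_0$ is the identity on $[-\frac14,\frac14]^2$, and $\chi_u'(0)=u$ gives
\[
Df_u(0)=\begin{pmatrix}1&u\\0&1\end{pmatrix}\begin{pmatrix}1&0\\u&1\end{pmatrix}=\begin{pmatrix}1+u^2&u\\u&1\end{pmatrix}.
\]
Let $M(f)=[0,\ell]\times T^2/(\ell,q)\sim(0,f(q))$, oriented by $ds\,dq_1dq_2$, and let $\beta\colon[0,\ell]\to[0,1]$ be smooth, $0$ near $0$ and $1$ near $\ell$. The map $G(s,q)=(s,f_{\beta(s)}^{-1}f_0(q))$ is an orientation-preserving diffeomorphism $M(f_0)\to M(f_1)=\partial W$, because $G(\ell,q)=(\ell,f_1^{-1}f_0q)\sim(0,f_0q)=G(0,f_0q)$. It maps the circle $\{q=0\}$ to $L$. In $M(f_0)$ this circle has a neighborhood $N(L)=S^1\times D$, with $D$ the disk of radius $\frac18$ about $0$, and hence a product framing, given by any constant vector, say $(-1,1)^T$. The map $G$ carries it to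
\[
w(s)=Df_u(0)^{-1}\begin{pmatrix}-1\\1\end{pmatrix}=\begin{pmatrix}-1-u\\1+u+u^2\end{pmatrix},\qquad u=\beta(s).
\]
The first coordinates of $w(s)$ and of $v(s)$, namely $-1-u$ and $-e^s-\varphi e^{-s}$, are negative, and both fields close up under $A$. So $(1-r)v+rw$, $r\in[0,1]$, is a homotopy of framings: \emph{the contact framing of $L$ is the product framing}.

\subsection{The boundary}
Let $F=T^2\setminus\operatorname{int}D$ and $\phi=f_0|_F$. The maps $\sigma_0$ and $\varsigma_0$ are Dehn twists along $\{q_2=\frac12\}$ and $\{q_1=\frac12\}$, curves that meet once. They have opposite handedness, since exchanging $q_1$ and $q_2$ reverses the orientation and conjugates one to the other. The exterior $E$ of $L$ is the mapping torus of $\phi$. Filling $E$ so that the product curve $\ell_0=S^1\times\{\mathrm{pt}\}\subset\partial N(L)$ bounds a disk gives the open book with page $F$ and monodromy $\phi$. This is the plumbing of a positive and a negative Hopf band, so the filled manifold is $S^3$ and the binding is the figure-eight knot $K=4_1$. Thus $\mu_K=\ell_0$, and the Seifert longitude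 $\lambda_K$ is $\pm\mu_L$, where $\mu_L=\partial D$. The torus $-\partial E$ is the oriented boundary of both $N(L)$ and $N(K)$; on it $\mu_L\cdot\ell_0=1$ and $\mu_K\cdot\lambda_K=1$, which forces $\lambda_K=-\mu_L$. The handle is attached with the product framing minus one, so the new meridian is $\ell_0-\mu_L=\mu_K+\lambda_K$. Therefore $\partial X=S^3_{+1}(4_1)$, and since $4_1$ is amphichiral there is no ambiguity in this oriented manifold.

It remains to recall why $S^3_{+1}(4_1)=\Sigma(2,3,7)$. Let $\mathrm{Bor}(\epsilon_1,\epsilon_2,\epsilon_3)$ be the result of surgery on the Borromean rings with coefficients $\epsilon_i=\pm1$. The third component bounds a plumbing of two untwisted unknotted bands, and the other two components are meridian circles of the bands. Blowing down a circle with coefficient $\epsilon$ gives its band a full twist of framing $-\epsilon$, which is a positive Hopf band for $\epsilon=+1$ and a negative one for $\epsilon=-1$; the third coefficient does not change, as the linking numbers vanish. So $(\epsilon_1,\epsilon_2)=(1,1)$ turns the third component into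 the right-handed trefoil $T_{2,3}$, and $(1,-1)$ turns it into $4_1$. The cyclic symmetry of the link gives
\[
S^3_{+1}(4_1)=\mathrm{Bor}(1,-1,1)=\mathrm{Bor}(1,1,-1)=S^3_{-1}(T_{2,3}).
\]
The trace of the last surgery is a neighborhood of a rational curve with one ordinary cusp and square $-1$. Blowing up the cusp gives a smooth curve of square $-5$ tangent to $E_1$; blowing up the tangency gives three curves of squares $-6,-2,-1$ through one point; blowing up that point gives a $(-1)$-curve met by curves of squares $-7,-3,-2$. The boundary of this plumbing is $Y(-1;\frac12,\frac13,\frac17)$.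

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The domain $X$ is an exact rational ball filling of $\Sigma(2,3,7)$. The triple $(\frac12,\frac13,\frac17)$ is realizable with $m=5$, $a=3$, since $\frac12<\frac35$, $\frac13<\frac25$, $\frac17<\frac15$; so $\Sigma(2,3,7)$ is not an $L$-space by Theorem~\ref{thm:LS}. (Alternatively: if $S^3_{+1}(K)$ is an $L$-space, all coefficients of the Alexander polynomial $\Delta_K$ are $0$ or $\pm1$ \cite[Theorem 1.2]{OSknots}, while $\Delta_{4_1}=-t+3-t^{-1}$.)
\end{proof}

\section{Replacing a cusp singularity}\label{sec:cusp}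

Attaching handles to $W$ by hand gives little control over the boundary or over the contact structure on it. To get both, we recognize $W\setminus C$ as a piece of a complex surface.

\subsection{Cusps}
We recall Hirzebruch's description \cite[\S2]{Hirzebruch}. Let $K$ be a real quadratic field with conjugation $\mu\mapsto\mu'$, let $M\subset K$ be a subgroup of rank $2$, and let $V$ be an infinite cyclic group of totally positive units preserving $M$. The group $G=M\rtimes V$ acts freely on $\mathbb H^2$, with coordinates $z_j=x_j+iy_j$, by $(z_1,z_2)\mapsto(\varepsilon z_1+\mu,\varepsilon'z_2+\mu')$. The space $\mathbb H^2/G\cup\{\infty\}$, in which the sets $\{y_1y_2>\mathrm{const}\}/G\cup\{\infty\}$ form a neighborhood basis of $\infty$, is a normal complex surface near $\infty$; this germ is the \emph{cusp of type $(M,V)$}. The exceptional set of its minimal resolution is a cycle of rational curves, recorded as $(b_0,\dots,b_{n-1})$: the curves have squares $-b_i$ if $n\ge2$, and for $n=1$ there is one nodal curve of square $2-b_0$. If $M=\mathbb Z+\mathbb Zw_0$ with $w_0=[b_0,b_1,\dots]$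 purely periodic of primitive period $r$, and $w_k=[b_k,b_{k+1},\dots]$, then $w_0\cdots w_{r-1}$ generates the group of totally positive units preserving $M$, and the cycle is the period repeated as many times as the index of $V$ in that group. Cusps are taut \cite{Laufer}: a normal surface singularity with the same resolution graph is analytically isomorphic to the cusp.

We need cusps whose monodromy has an orientation-reversing square root. Call the cusp \emph{of type $(M,\eta)$} if $V=\langle\eta^2\rangle$ for a unit $\eta>1$ with $\eta M=M$ and $\eta\eta'=-1$. Four cases occur below: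
\[
\begin{array}{c|c|c|c|c}
\text{cycle}& w_0,\dots,w_{r-1} & w_0\cdots w_{r-1}& M&\eta\\ \hline
(3)&\frac{3+\sqrt5}2&\varphi^2&\mathbb Z[\varphi]&\varphi\\[2pt]
(4,2)&2+\sqrt2,\ \frac{2+\sqrt2}2&3+2\sqrt2&\mathbb Z[\sqrt2]&1+\sqrt2\\[2pt]
(5,2,2)&\frac{5+\sqrt{13}}2,\ \frac{5+\sqrt{13}}6,\ \frac{7+\sqrt{13}}6&\frac{11+3\sqrt{13}}2&\mathbb Z[\frac{1+\sqrt{13}}2]&\frac{3+\sqrt{13}}2\\[2pt]
(3,3,3)&\frac{3+\sqrt5}2&\varphi^2&\mathbb Z[\varphi]&\varphi^3
\end{array}
\]
The second column is checked with $w_{k+1}=1/(b_k-w_k)$. In the first three rows the third column equals $\eta^2$; in the last row $\eta^2=(\varphi^2)^3$, so the period $(3)$ is repeated three times.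

\subsection{The gluing}
Let $\Lambda=\{(\mu,\mu'):\mu\in M\}$; then $(\Lambda,\eta)$ is as in Section~\ref{sec:W}. The function $\psi=-\log(y_1y_2)$ is $G$-invariant and tends to $-\infty$ at the cusp. Since $dy_j\circ J=dx_j$, we get $-d^c\psi=dx_1/y_1+dx_2/y_2$ and $-dd^c\psi=\sum dx_j\wedge dy_j/y_j^2$, so $\psi$ is strictly plurisubharmonic. In the coordinates $p_j=1/y_j$,
\[
\psi=\log(p_1p_2),\qquad -d^c\psi=p_1dx_1+p_2dx_2=\lambda ,
\]
and $\eta^2\in V$ acts as $\tau^2$. By Lemma~\ref{lem:W}(b), the map $z\mapsto(1/y,x)$ identifies
\begin{equation}\label{eq:ident}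
\big(\{\psi\le\log\kappa\}/G,\ -d^c\psi\big)\cong\big(W_\kappa\setminus C,\ \lambda\big).
\end{equation}
So the punctured neighborhood of the cusp has two compactifications: by the singular point, which preserves the complex structure, and by the $3$-manifold $C$, which preserves $\lambda$ and is smooth.

\begin{proposition}\label{prop:cusp}
Let $S\subset\mathbb C^N$ be a closed normal analytic surface whose only singular point is $0$, and let $(S,0)$ be a cusp of type $(M,\eta)$. Let $\rho$ be a smooth, proper, strictly plurisubharmonic function on $\mathbb C^N$ with $\rho(0)=0$ and $\rho>0$ elsewhere, let $R>0$ be a regular value of $\rho|_{S\setminus0}$, and put $S_R=S\cap\{\rho\le R\}$ and $Y=\partial S_R$, with $\xi$ the field of complex tangent lines. Then $(Y,\xi)$ has an exact filling $X$. If $Y$ is a rational homology sphere and $\chi(S_R\setminus0)=1$, then $X$ is a rational ball.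
\end{proposition}

\begin{proof}
We need one strictly plurisubharmonic function on $S_R\setminus0$ that equals $\psi$ near $0$, so that \eqref{eq:ident} applies, and is a function of $\rho$ near $Y$, so that the contact structure is $\xi$.

\emph{The potential.} Transport $\psi$ to a punctured neighborhood of $0$ in $S$. Choose $c_1<c_2<0$ such that $N_i=\{\psi\le c_i\}\cup\{0\}$ are compact neighborhoods of $0$ in $\{\rho<R\}$, and $\epsilon_0>0$ with $S\cap\{\rho\le\epsilon_0\}\subset\operatorname{int}N_1$. Let $\theta$ be smooth and convex, zero on $(-\infty,\epsilon_0]$, with $\theta'>0$ on $(\epsilon_0,\infty)$. From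
\[
-dd^c\theta(\rho)(w,Jw)=-\theta'(\rho)\,dd^c\rho(w,Jw)+\theta''(\rho)\big(d\rho(w)^2+d\rho(Jw)^2\big)
\]
we see that $\theta(\rho)$ is plurisubharmonic, strictly so where $\rho>\epsilon_0$. Let $\zeta\colon\mathbb R\to[0,1]$ be smooth, $1$ on $(-\infty,c_1]$ and $0$ on $[c_2,\infty)$, and put $\Phi=\zeta(\psi)\psi+k\,\theta(\rho)$, the first term being extended by zero. For large $k$ the function $\Phi$ is strictly plurisubharmonic on $S_R\setminus0$: on $N_1$ it is $\psi+k\theta(\rho)$; on the compact set $N_2\setminus\operatorname{int}N_1$, where $\rho>\epsilon_0$, the second term dominates; outside $N_2$ it is $k\theta(\rho)$.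

\emph{The filling.} Choose $c<c_1$ with $\{\psi\le c\}\subset\{\rho<\epsilon_0\}$, so that $\Phi=\psi$ there. Glue $(S_R\setminus0,-d^c\Phi)$ to $(W_{e^c},\lambda)$ by \eqref{eq:ident}. The result is $X=X_0\cup_TW_{e^c}$, where $X_0=S_R\setminus(\{\psi<c\}\cup\{0\})$ and $T=\{\psi=c\}=\partial W_{e^c}$. It is a compact manifold with a $1$-form whose differential is symplectic. Near $Y$ the form is $-k\theta'(\rho)\,d^c\rho$; its Liouville field is the gradient of $\Phi=k\theta(\rho)$, which points outward, and its kernel on $Y$ is $\xi$.

\emph{Homology.} On $N_2$ we have $\psi\le\zeta(\psi)\psi\le0$, so $c<\Phi<k\theta(R)$ in the interior of $X_0$, while $\Phi=c$ on $T$ and $\Phi=k\theta(R)$ on $Y$, without critical points on either. A small perturbation in the interior is a Morse function with indices at most $2$. Hence $X_0$ is built from $Y\times I$ with handles of index at least $2$; it is connected, and $H_1(X_0;\mathbb Q)=0$ because $Y$ is a rational homology sphere. By Lemma~\ref{lem:W}, $T$ is connected and $H_1(T;\mathbb Q)\to H_1(W_{e^c};\mathbb Q)$ is onto, so the Mayer--Vietoris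 sequence gives $H_1(X;\mathbb Q)=0$. Then $H_3(X;\mathbb Q)\cong H^1(X,Y;\mathbb Q)=0$, as $Y$ is connected. Finally $S_R\setminus0$ retracts to $X_0$, so $\chi(X)=\chi(X_0)+\chi(W_{e^c})-\chi(T)=1+0-0$, and $b_2(X)=0$.
\end{proof}

\section{Infinite families from rational elliptic surfaces}\label{sec:elliptic}

To apply Proposition~\ref{prop:cusp} we need an affine surface with one cusp, with Euler characteristic $1$ off the cusp, and with Seifert fibered boundary at infinity. On a projective model this means a nodal curve $D'$ that contracts to the cusp $(3)$, and a star-shaped divisor at infinity $D$ that supports an ample class on the contraction and has as many components as the disjointness from $D'$ allows.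

\begin{proposition}\label{prop:proj}
Let $Z'$ be a smooth projective rational surface and $D'\subset Z'$ an irreducible rational curve whose only singularity is a node, with $D'^2=-1$. Let $D=\bigcup D_i$ be a simple normal crossing union of smooth rational curves, disjoint from $D'$, whose dual graph is star-shaped with three legs and all weights at most $-2$. Suppose that the intersection matrix of $D$ is nondegenerate with exactly one positive eigenvalue and that $D$ has $b_2(Z')-1$ components. Let $N(D)$ be a regular neighborhood of $D$. Then $-\partial N(D)$ has an exact symplectic rational ball filling.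
\end{proposition}

\begin{proof}
\emph{A semiample divisor supported on $D$.} The class $\hat v$ of \eqref{eq:vhat} has positive coefficients and is orthogonal to the legs, which are negative definite; the positive eigenvalue forces $\hat v^2=\hat v\cdot v>0$. By nondegeneracy there is a $\mathbb Q$-divisor supported on $D$ with intersection number $1$ with every $D_i$. Adding a small multiple of it to $\hat v$ and clearing denominators gives $H=\sum h_iD_i$ with integers $h_i>0$ and $H\cdot D_i>0$ for all $i$. The base locus of $|H|$ lies in $D$, and $H|_D$ is ample, having positive degree on each component. The Zariski--Fujita theorem \cite[Theorem 1.10]{Fujita} says that a line bundle that is ample on its own base locus has a base point free multiple.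

\emph{Only $D'$ is contracted.} Let $C\not\subset D\cup D'$ be an irreducible curve with $H\cdot C=0$. As $h_i>0$ and $C\cdot D_i\ge0$, all $C\cdot D_i$ vanish. The orthogonal complement of the $D_i$ in $H^2(Z';\mathbb Q)$ has dimension one, by the hypothesis on the number of components, and is spanned by $D'$. So $C$ is numerically $tD'$; here $t>0$, since $C$ and $D'$ have positive degree for an ample class, and $-t=C\cdot D'\ge0$, a contradiction. Let $\pi\colon Z'\to\bar Z$ be the Stein factorization of the morphism given by a free multiple of $H$. It is birational since $H^2>0$, $\bar Z$ is normal and projective, $\pi$ contracts exactly $D'$, to a point $o$, and for suitable $k$ we have $kH=\pi^*\mathcal A$ with $\mathcal A$ very ample. Near $o$ the map $\pi$ is the minimal resolution, so $o$ is the cusp $(3)$ by tautness.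

\emph{The affine surface.} Let $s_0$ be the section with divisor $kH$, and complete it to a basis $s_0,\dots,s_N$ of $H^0(\bar Z,\mathcal A)$ with $s_i(o)=0$ for $i\ge1$. The functions $z_i=s_i/s_0$ embed $S=\bar Z\setminus\pi(D)$ as a closed surface in $\mathbb C^N$ with $o$ at the origin. Let $\rho=|z|^2$. The function $\gamma=(1+\rho)^{-1}=|s_0|^2/\sum|s_i|^2$ is the squared norm of $s_0$ in a Hermitian metric. Near a point of $D$ there are coordinates vanishing at the point with $\gamma=|w_1|^{2\alpha}|w_2|^{2\beta}h$, where $\alpha>0$, $\beta\ge0$, and $h$ is smooth and positive. With $r_1=|w_1|$ we have $r_1\partial_{r_1}\log\gamma=2\alpha+O(r_1)$, so $\gamma$ has no critical points in a neighborhood of $D$ with $D$ removed. Thus every large $R$ is a regular value and $S\setminus o$ retracts to $S_R\setminus o$. The estimate is uniform along the path $\gamma^{1-t}\gamma_1^t$ to the function $\gamma_1$ of any other metric, so small sublevel sets of $\gamma$ and $\gamma_1$ have diffeomorphic boundaries; a metric adapted to the plumbing structure shows $\partial S_R\cong-\partial N(D)$.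 This is a rational homology sphere by nondegeneracy. A tree of $n=b_2(Z')-1$ spheres has Euler characteristic $n+1$, and $\chi(D')=1$, so
\[
\chi(S\setminus o)=\chi(Z')-\chi(D)-\chi(D')=(2+b_2)-b_2-1=1 .
\]
Proposition~\ref{prop:cusp} applies.
\end{proof}

An elliptic surface with a section contains both ingredients: a nodal fiber, and a star-shaped fiber that the section prolongs. Let $R_d$ be the rational elliptic surface ($b_2=10$) with zero section $O$, $O^2=-1$, given by
\[
d=1:\ y^2=x^3-3x+s;\qquad d=2:\ y^2=x^3+x^2+sx;\qquad d=3:\ y^2+xy+sy=x^3 .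
\]
Up to constant factors the discriminants are $s^2-4$, $s^2(1-4s)$, $s^3(1-27s)$, and the invariants $c_4$ are $1$, $1-3s$, $1-24s$. At the finite zeros of the discriminant $c_4\ne0$, so there is one fiber $\Theta$ of type $I_d$ and one fiber $N$ of type $I_1$. At $s=\infty$ the discriminant vanishes to order $10,9,8$ and $c_4$ to order at least $3$, so the fiber $\Theta^*$ there has type $II^*,III^*,IV^*$. (These are the surfaces $X_{211},X_{321},X_{431}$ of Miranda and Persson.) Recall that $I_1$ is a nodal rational curve of square $0$; that $I_d$ for $d\ge2$ is a cycle $\Theta_0,\dots,\Theta_{d-1}$ of $(-2)$-curves; and that $\Theta^*$ is a star of $10-d$ curves of square $-2$ with legs of lengths $a-1,b-1,c-1$, whose components of multiplicity one are the ends of the longest legs. The section $O$ meets each fiber once, transversally, on a component of multiplicity one. Number the legs so that $O$ meets the end of the third, and let $\Theta_0$ be the component of $\Theta$ met by $O$.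

Blow up the point $O\cap N$. This one move does three things: the proper transform $D'$ of $N$ has square $-1$, the proper transform $\tilde O$ has square $-2$, and the two become disjoint. In the smallest case $d=1$ we may already take $D=\Theta^*\cup\tilde O$, ten $(-2)$-curves forming a star with legs of lengths $1,2,6$ in a surface with $b_2=11$; then $\partial N(D)=Y(-2;\frac12,\frac23,\frac67)=-\Sigma(2,3,7)$. In general the third leg continues into the fiber $\Theta$, whose cycle must be cut by leaving out one curve.

\begin{proof}[Proof of Theorem~\ref{thm:B}]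
After the blow-up at $O\cap N$ perform $m-1$ further blow-ups over $\Theta$, away from $\tilde O$, to obtain $Z'$ with $b_2(Z')=10+m$.

For $m=1$ let $D=\Theta^*\cup\tilde O\cup\Theta_0\cup\dots\cup\Theta_{d-2}$, with no curve of $\Theta$ if $d=1$.

For $m\ge2$, first blow up the node of $\Theta_0$ if $d=1$, and one point of $\Theta_0\cap\Theta_{d-1}$ if $d\ge2$. The preimage of $\Theta$ is the cycle $\tilde\Theta_0,\dots,\tilde\Theta_{d-1},E_1$ with squares $(-4,-1)$, $(-3,-3,-1)$, $(-3,-2,-3,-1)$ for $d=1,2,3$. Then blow up $m-2$ times a point where the last exceptional curve meets $\tilde\Theta_0$. Each step lowers $\tilde\Theta_0^2$ by one, turns the last exceptional curve into a $(-2)$-curve, and inserts a new $(-1)$-curve in the cycle. Let $D$ consist of $\Theta^*$, $\tilde O$, all $\tilde\Theta_i$ and $E_1,\dots,E_{m-2}$; the $(-1)$-curve $E_{m-1}$ is left out.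

In both cases $D$ has $9+m=b_2(Z')-1$ components and is a star with center $-2$ and legs $(2^{a-1})$, $(2^{b-1})$, $(2^c,\mathcal T)$, where $\mathcal T=(2^{d-1})$ for $m=1$ and, for $m\ge2$,
\[
\mathcal T=(m+2,2^{m-2}),\qquad (m+1,3,2^{m-2}),\qquad (m+1,2,3,2^{m-2})\qquad(d=1,2,3).
\]
We claim $[\mathcal T]=u/v$ with $u=dm^2$, $v=dm-1$. For $m=1$ this is $[2^{d-1}]=d/(d-1)$, read as $1/0$ for the empty chain. For $m\ge2$ use $1/[2^{m-2}]=\frac{m-2}{m-1}$, so that $[3,2^{m-2}]=\frac{2m-1}{m-1}$ and $[2,3,2^{m-2}]=\frac{3m-1}{2m-1}$; then
\[
m+2-\frac{m-2}{m-1}=\frac{m^2}{m-1},\qquad m+1-\frac{m-1}{2m-1}=\frac{2m^2}{2m-1},\qquad m+1-\frac{2m-1}{3m-1}=\frac{3m^2}{3m-1}.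
\]
By Lemma~\ref{lem:cf}(b), $[2^c,\mathcal T]=\frac{(c+1)u-cv}{cu-(c-1)v}$, hence $Y:=-\partial N(D)=Y(-1;\frac1a,\frac1b,\rho)$ with
\[
\rho=1-\frac{cu-(c-1)v}{(c+1)u-cv}=\frac{u-v}{\alpha}=\rho_{d,m},\qquad \alpha=(c+1)u-cv=c(u-v)+u .
\]
The fraction is in lowest terms, since $\gcd(u-v,\alpha)=\gcd(u-v,u)=\gcd(u,v)=1$. As $\frac1a+\frac1b+\frac1c=1$, we get $e(Y)=\rho-\frac1c=-\frac u{c\alpha}<0$. So $e(\partial N(D))>0$, and by \eqref{eq:vhat} the matrix of $D$ is nondegenerate with one positive eigenvalue. Proposition~\ref{prop:proj} gives the filling. Moreover $|H_1(Y)|=ab\alpha\cdot\frac u{c\alpha}=\frac{ab}c\,u=(dm)^2$, because $ab/c=d$.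

Since $\rho<\frac1c$, the triple $(\frac1a,\frac1b,\rho)$ lies below $(\frac35,\frac25,\frac15)$, $(\frac23,\frac13,\frac13)$, $(\frac12,\frac12,\frac12)$ for $d=1,2,3$, so it is realizable and $Y_{d,m}$ is not an $L$-space. Finally, $\alpha>c$, so the quotient of $\pi_1(Y)$ by its center is the hyperbolic triangle group of type $(a,b,\alpha)$, which determines these multiplicities. The two smallest, $a$ and $b$, determine $d$, and then $|H_1|$ determines $m$.
\end{proof}

\section{Links of triangle singularities}\label{sec:triangle}

The manifolds $Y_{1,1},Y_{2,1},Y_{3,1}$ are $Y_{237},Y_{246},Y_{336}$. Theorem~\ref{thm:C} adds a fourth manifold and prescribes the contact structure.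

\subsection{The obstruction}
Let $(X,J)$ be a compact almost complex $4$-manifold whose boundary $Y$ has $\xi$ as its field of complex tangent lines, with $c_1(\xi)$ torsion. Gompf \cite[\S4]{Gompf} shows that $\theta(\xi)=c_1^2(X)-2\chi(X)-3\sigma(X)$ depends only on $(Y,\xi)$. A strong filling has such a $J$, compatible with $\omega$; if it is a rational ball, then $\theta(\xi)=-2$.

On the good resolution of $D_{p,q,r}$, with curves $E_0,E_1,E_2,E_3$ of squares $-1,-p,-q,-r$, adjunction requires $K\cdot E_0=-1$ and $K\cdot E_1=p-2$, $K\cdot E_2=q-2$, $K\cdot E_3=r-2$. The solution is $K=-(2E_0+E_1+E_2+E_3)$, so $K^2=8-(p+q+r)$. With $\chi=5$ and $\sigma=-4$,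
\begin{equation}\label{eq:theta}
\theta(\xi_{\mathrm{can}})=K^2+2=10-(p+q+r).
\end{equation}
A symplectic rational ball filling thus forces $p+q+r=12$, and by Lemma~\ref{lem:square} the order $|H_1|=pqr-pq-qr-rp$ must be a square. The triples with sum $12$ and $\frac1p+\frac1q+\frac1r<1$ are $(2,3,7)$, $(2,4,6)$, $(2,5,5)$, $(3,3,6)$, $(3,4,5)$, $(4,4,4)$, with orders $1,4,5,9,13,16$. This proves the necessity in Theorem~\ref{thm:C}(i).

\subsection{Deforming to a cusp}
The four remaining triangle singularities are the hypersurface singularities $E_{12},Z_{12},Q_{12},U_{12}$ of Arnold's list, whose Dolgachev numbers are these triples: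
\[
\begin{array}{c|l|l}
(p,q,r)&f&\text{weights }(w_1,w_2,w_3;\deg f)\\ \hline
(2,3,7)&x^2+y^3+z^7&(21,14,6;42)\\
(2,4,6)&x^2+y^3z+yz^4&(11,6,4;22)\\
(3,3,6)&x^2z+xz^3+y^3&(6,5,3;15)\\
(4,4,4)&x^2y+xy^2+z^4&(4,4,3;12)
\end{array}
\]
In each row the Milnor number is $\mu(f)=\prod(\deg f/w_i-1)=12$, and $xyz$ has weight $\deg f-1$. Adding a term of lower weight does not change the contact manifold at infinity but makes the singularity at the origin milder. Put $F=f+xyz$ and $S=\{F=0\}$. We show that $S$ has a single singular point, a cusp with Milnor number $11$. The drop from $12$ to $11$ is the condition $\chi=1$ of Proposition~\ref{prop:cusp}.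

\begin{lemma}\label{lem:crit}
Besides $0$, the polynomial $F$ has exactly one critical point, and $F\ne0$ there. The Milnor numbers of the two critical points add up to $12$.
\end{lemma}

\begin{proof}
The Euler relation $w_1xF_x+w_2yF_y+w_3zF_z=(\deg f)F-xyz$ shows that $F=xyz/\deg f$ at a critical point, so it suffices to find the critical points and see that $xyz\ne0$.

$(2,3,7)$: $F_x=0$ gives $x=-\frac{yz}2$; then $F_y=y(3y-\frac{z^2}2)$ and $F_z=7z^6-\frac{y^2z}2$. If $y=0$ then $z=x=0$. Otherwise $y=\frac{z^2}6$, $z\ne0$, and $7z^6=\frac{z^5}{72}$ gives $z=\frac1{504}$.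

$(2,4,6)$: again $x=-\frac{yz}2$; then $F_y=z(3y^2+z^3-\frac{yz}2)$ and $F_z=y(y^2+4z^3-\frac{yz}2)$. If $y$ or $z$ vanishes, so does the other. Otherwise subtraction gives $2y^2=3z^3$, substitution gives $y=11z^2$, and so $z=\frac3{242}$.

$(3,3,6)$: $F_x=z(2x+y+z^2)$, $F_y=3y^2+xz$, $F_z=x(x+y+3z^2)$. If $x$ or $z$ vanishes, then $y=0$ and the point is $0$. Otherwise $x=2z^2$, $y=-5z^2$, and $75z^4+2z^3=0$ gives $z=-\frac2{75}$.

$(4,4,4)$: $F_x=y(2x+y+z)$, $F_y=x(x+2y+z)$, $F_z=4z^3+xy$. If $x$ or $y$ vanishes, then $z=0$ and the point is $0$. Otherwise $y=x$, $z=-3x$, and $x^2=108x^3$ gives $x=\frac1{108}$.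

For the last statement let $\delta_\lambda(x,y,z)=(\lambda^{w_1}x,\lambda^{w_2}y,\lambda^{w_3}z)$, $\lambda>0$. Then
\begin{equation}\label{eq:scale}
F\circ\delta_\lambda=\lambda^{\deg f}\big(f+\lambda^{-1}xyz\big).
\end{equation}
For large $\lambda$ both critical points of $f+\lambda^{-1}xyz$ lie in the unit ball, and the total Milnor number in the ball of a small perturbation of $f$ is $\mu(f)$.
\end{proof}

Recall the singularities $T_{p,q,r}\colon x^p+y^q+z^r+axyz$, $a\ne0$, $\frac1p+\frac1q+\frac1r<1$, with $\mu=p+q+r-1$. Arnold's classification recognizes them from jets: an isolated singularity $x^2+h(y,z)$ whose term $h$ has order $4$ and $4$-jet with one double and two simple lines is a $T_{2,4,k}$; one of order $3$ whose $3$-jet is an irreducible nodal cubic is a $T_{3,3,k}$; one whose $3$-jet is a triangle of lines is a $T_{p',q',r'}$ with $p',q',r'\ge4$.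

\begin{lemma}\label{lem:type}
The germ $(S,0)$ is $T_{p,q,r}$, with Milnor number $11$, and it is a cusp with cycle $(3)$, $(4,2)$, $(5,2,2)$, $(3,3,3)$ in the four cases.
\end{lemma}

\begin{proof}
$(2,3,7)$: this is the definition.

$(2,4,6)$: completing the square gives $(x+\frac{yz}2)^2+h$ with $h=yz(y^2-\frac{yz}4+z^3)$, whose $4$-jet is $y^2z(y-\frac z4)$. The curve $h=0$ has four smooth branches: $y=0$, $z=0$, a branch tangent to $y=\frac z4$, and a branch $y=4z^2+\cdots$. Five of the six pairs meet transversally and one pair has intersection number $2$, so $\delta=7$ and $\mu=2\delta-4+1=11$. Hence $k=6$.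

$(3,3,6)$: the $3$-jet $zx(x+y)+y^3$ is linear in $z$ with coprime coefficients, so it is an irreducible cubic, with a node at $[0:0:1]$. At the other critical point the Hessian determinant is
\[
\det\begin{pmatrix}2z&z&2z^2\\ z&-30z^2&2z^2\\ 2z^2&2z^2&12z^3\end{pmatrix}=-600z^6-12z^5=4z^5\ne0 ,
\]
so $\mu(F,0)=12-1$ by Lemma~\ref{lem:crit}, and $k+5=11$.

$(4,4,4)$: the $3$-jet is $xy(x+y+z)$, a triangle, and $p'+q'+r'-1=\mu(F,0)\le11$ by Lemma~\ref{lem:crit}; so $p'=q'=r'=4$.

The singularity $T_{p,q,r}$ is a cusp whose cycle is dual to $(p-1,q-1,r-1)$ after entries $1$ have been contracted \cite{Nakamura,Looijenga}. Contracting an entry $1$ deletes it and lowers each neighbor by one, so $(1,2,6)\to(1,5)\to(3)$ and $(1,3,5)\to(2,4)$, while $(2,2,5)$ and $(3,3,3)$ need no contraction. The dual of $(k_1+2,2^{l_1-1},\dots,k_n+2,2^{l_n-1})$ is obtained by exchanging the roles of the $k_i$ and the $l_i$, up to reversal. For the four cycles all $k_i$ and $l_i$ equal $1,2,3,1$ respectively, so they are self-dual.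
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(i), sufficiency]
By Lemmas~\ref{lem:crit} and~\ref{lem:type}, $S$ is a normal surface whose only singular point is a cusp from the table in Section~\ref{sec:cusp}. Apply Proposition~\ref{prop:cusp} with $\rho=|\delta_\lambda^{-1}(\cdot)|^2$, a positive definite Hermitian form, and $R=1$. Write $f_t=f+txyz$. By \eqref{eq:scale}, $\delta_\lambda^{-1}$ maps $S_1=S\cap\{\rho\le1\}$ biholomorphically onto $\{f_{1/\lambda}=0\}\cap B^6$.

The weighted Euler field is tangent to $\{f=0\}$ and transverse to all spheres about $0$, so $\{f=0\}\setminus0$ is transverse to all of them, and by Gray stability $\{f=0\}\cap S^5$ with its complex tangent lines is $(Y_{pqr},\xi_{\mathrm{can}})$. By compactness there is $\nu>0$ such that $\{f_t=\epsilon\}$ is transverse to $S^5$ for all complex $t,\epsilon$ with $|t|,|\epsilon|\le\nu$. Take $\lambda>1/\nu$. Then $1$ is a regular value, and Gray stability along $t\in[0,1/\lambda]$ gives $(\partial S_1,\xi)\cong(Y_{pqr},\xi_{\mathrm{can}})$, a rational homology sphere.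

The pairs $(t,\epsilon)$ for which $\{f_t=\epsilon\}\cap B^6$ is singular form a proper analytic subset of the bidisk, so its complement is connected and all smooth fibers are diffeomorphic to the Milnor fiber $M_f=\{f=\epsilon\}\cap B^6$, with $\chi=1+12$. Fix $t=1/\lambda$, a Milnor ball $B'$ about $0$ for $f_t$, and $\epsilon\ne0$ small. The part of $\{f_t=\epsilon\}$ in $B'$ is the Milnor fiber of the cusp, with $\chi=1+11$, and the part in $B^6\setminus\operatorname{int}B'$ is diffeomorphic to the corresponding part of $\{f_t=0\}$, to which $S_1\setminus0$ retracts. The two parts meet in a closed $3$-manifold, so $\chi(S_1\setminus0)=13-12=1$. Proposition~\ref{prop:cusp} gives an exact rational ball filling of $(Y_{pqr},\xi_{\mathrm{can}})$.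

The manifolds $Y_{237},Y_{246},Y_{336}$ are not $L$-spaces by Theorem~\ref{thm:B}, and $(\frac14,\frac14,\frac14)$ is realizable with $m=2$, $a=1$.
\end{proof}

\subsection{The fillings are not Stein}
The obstruction is Rokhlin's theorem: a closed smooth spin $4$-manifold has signature divisible by $16$. We glue a hypothetical filling to the Milnor fiber $M_f$. The residue of $dx\,dy\,dz/(f-\epsilon)$ trivializes the canonical bundle of $M_f$, so $c_1(M_f)=0$ and $M_f$ is spin; by Gray stability its boundary is $(Y_{pqr},\xi_{\mathrm{can}})$. Computing \eqref{eq:theta} on $M_f$ gives $-2\cdot13-3\sigma(M_f)=-2$, that is,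
\[
\sigma(M_f)=-8 .
\]
The form on $H_2(M_f)$ is nondegenerate of rank $12$, so $b_2^+=2$ and $b_2^-=10$, in agreement with Durfee's formula $b_2^+=2p_g$ \cite{Durfee} and $p_g=1$.

\begin{proof}[Proof of Theorem~\ref{thm:C}(ii)]
Let $Y=Y_{pqr}$ and let $X$ be a filling with $H_1(Y)\to H_1(X)$ onto. The issue is that $Y$ may have several spin structures, so we must show that $X$ is spin and induces the right one; surjectivity is used for this. It gives $H^3(X)\cong H_1(X,Y)=0$, so $H_2(X)$ is torsion free, hence zero. Then $H^2(X,Y)\cong H_2(X)=0$, and $H^2(X)\to H^2(Y)$ is injective. Since $c_1(X)|_Y=c_1(\xi_{\mathrm{can}})=c_1(M_f)|_Y=0$, we get $c_1(X)=0$. A trivialization of the determinant line bundle reduces the structure group of $TX$ to $SU(2)$ and so defines a spin structure. Along $Y$ we have $TX=\xi_{\mathrm{can}}\oplus\mathbb C$, so the induced spin structure on $Y$ is determined by a trivialization of $\xi_{\mathrm{can}}$, and this is unique up to homotopy because $H^1(Y;\mathbb Z)=0$. The same holds for $M_f$. Hence $X\cup_Y(-M_f)$ is a closed spin manifold of signature $0+8$,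 contradicting Rokhlin's theorem. Stein fillings satisfy the surjectivity hypothesis by Section~\ref{ss:fill}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(iii)]
Suppose $H_1(X;\mathbb Z/2)=0$. Then $|H_1(X)|$ is odd, and $|H_2(X)|=|H_1(X)|$ by Lemma~\ref{lem:square}, since $\Sigma(2,3,7)$ is an integral homology sphere. So $H^2(X;\mathbb Z/2)=0$ and $X$ is spin. The boundary has a unique spin structure, so the union of $X$ and the Milnor fiber is a closed spin manifold of signature $\pm8$, a contradiction. If $X$ were a Stein filling, $H_1(X)$ would be a quotient of $H_1(\Sigma(2,3,7))=0$.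
\end{proof}

\section{Restrictions on further examples}\label{sec:restrictions}

\subsection{Central weight $-2$}
Let $Y$ be as in Theorem~\ref{thm:D}(i), oriented so that $e(Y)<0$. By Theorem~\ref{thm:LS}, $e_0\in\{-1,-2\}$, and for $e_0=-1$ the inequality $e(Y)<0$ is the claim. So let $e_0=-2$, with $(1-r_1,1-r_2,1-r_3)$ realizable. If $X$ is a rational ball oriented so that $\partial X=Y$, then $P(\Gamma)\cup_Y(-X)$ is a closed negative definite manifold. By Donaldson's theorem its form on $H_2$ modulo torsion is $(\mathbb Z^n,-I)$. Changing signs, the vertices of $\Gamma$ give vectors in $\mathbb Z^n$, with the standard positive product $\langle\ ,\ \rangle$, such that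
\begin{equation}\label{eq:emb}
|w|^2=-(\text{weight of }w),\qquad \langle w,w'\rangle=-1\ \text{ for adjacent vertices},\qquad \langle w,w'\rangle=0\ \text{ otherwise}.
\end{equation}
Theorem~\ref{thm:D}(i) follows from the next proposition. We call $|w|^2$ the norm of $w$.

\begin{proposition}\label{prop:lattice}
If $e_0=-2$ and $(1-r_1,1-r_2,1-r_3)$ is realizable, then for no $n$ are there vectors in $\mathbb Z^n$ satisfying \eqref{eq:emb}.
\end{proposition}

\begin{example}
Let $Y=Y(-2;\frac35,\frac35,\frac35)$, with three legs $[2,3]$. Here $e=-\frac15$, the triple $(\frac25,\frac25,\frac25)$ is realizable with $m=2$, and $|H_1|=25$ is a square, so Lemma~\ref{lem:square} is silent. Let the center be $e_1-e_2$. Each of its three neighbors has norm $2$, so it has the form $e_2\pm e_k$ or $-e_1\pm e_k$ with $k\ge3$. Two have the same form, and orthogonality makes them, say, $e_2+e_k$ and $e_2-e_k$. Their sum $2e_2$ has even product with every vector, but product $-1$ with the norm $3$ vertex attached to one of them.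
\end{example}

In general realizability forces a long chain of norm $2$ vertices through the center, and such a chain embeds rigidly. Removing its basis vectors joins the first two legs, suitably truncated, into one chain, whose semidefiniteness says that the truncated invariants satisfy $\bar r_1+\bar r_2\le1$. Realizability says $r_1+r_2>1$, and truncation changes the $r_i$ too little to leave room for a fraction with denominator $m$. This forces equality, and equality produces a linear relation that the next vertex violates.

\begin{figure}[ht]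
\centering
\begin{tikzpicture}
\draw (-3.5,0)--(-2.5,0) (-1,0)--(1,0) (2.5,0)--(3.5,0) (0,0)--(0,-1);
\draw[dashed] (-5,0)--(-3.5,0) (-2.5,0)--(-1,0) (1,0)--(2.5,0) (3.5,0)--(4.7,0) (0,-1)--(0,-2.2);
\foreach \x/\t in {-2.5/{a_s},-1/{a_1},0/{v},1/{b_1},2.5/{b_l}} {\draw[fill=white] (\x,0) circle (2.5pt); \node[above] at (\x,0.08) {$\t$};}
\foreach \x/\t in {-5/{y_q},-3.5/{y_1},3.5/{z}} {\fill (\x,0) circle (2.5pt); \node[above] at (\x,0.08) {$\t$};}
\fill (0,-1) circle (2.5pt) node[right] {$\ x_1=x$};
\fill (0,-2.2) circle (2.5pt) node[right] {$\ x_p$};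
\end{tikzpicture}
\caption{Names of the vertices of a star-shaped tree with central weight $-2$. Leg 1 points left, leg 2 down, leg 3 right. The hollow vertices form the maximal chain of weight $-2$ vertices through the center $v$ along legs 1 and 3; the vertices $y_1$ and $z$, if present, have weight at most $-3$.}
\label{fig:tree}
\end{figure}

\begin{proof}
Suppose that such vectors exist. Names of vertices are as in Figure~\ref{fig:tree}.

\emph{Step 1: arithmetic.} After renumbering there are coprime $0<a<m$ with
\[
r_1>1-\frac am,\qquad r_2>\frac am,\qquad r_3>1-\frac1m,\qquad \frac am\le\frac12;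
\]
the last condition is arranged by exchanging legs 1 and 2 and replacing $a$ by $m-a$. Since $1/r_1<2$, Lemma~\ref{lem:cf}(a) shows that leg 1 starts with $2$ and has length at least $2$; let it begin with exactly $s\ge1$ twos $a_1,\dots,a_s$. Also $1/r_3<\frac m{m-1}\le2$; let leg 3 begin with exactly $l\ge1$ twos $b_1,\dots,b_l$. If these are the whole leg, then $\frac{l+1}l<\frac m{m-1}$, so $l\ge m$. Otherwise $1/r_3=[2^l,t]$ with $t>2$, so $\frac{l+2}{l+1}=[2^{l+1}]<\frac m{m-1}$ and $l\ge m-1$. In both cases
\begin{equation}\label{eq:ml}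
m\le l+1\qquad\text{and leg 3 has length at least }m .
\end{equation}

\emph{Step 2: the chain of twos.} Up to an automorphism of $\mathbb Z^n$, $v=e_1-e_2$. A neighbor of norm $2$ is $e_2\pm e_k$ or $-e_1\pm e_k$ with $k\ge3$, and the automorphism $e_1\leftrightarrow-e_2$ fixes $v$ and exchanges the two forms; so let $b_1=e_2-e_3$. Orthogonality to $b_1$ leaves $a_1=e_2+e_3$ or, after renaming, $a_1=e_4-e_1$. In the first case $a_1+b_1=2e_2$ has product $-1$ with the second vertex of leg 1, which is impossible. So $a_1,v,b_1$ form a chain $f_0-f_1,\dots,f_{k-1}-f_k$ of differences of distinct signed basis vectors, with $k=3$. A vector adjacent to the last member of such a chain and orthogonal to the others has a common coefficient $\gamma$ on $f_0,\dots,f_{k-1}$ and $\gamma+1$ on $f_k$. If its norm is $2<k$, then $\gamma=0$ and the vector is $f_k-f_{k+1}$ with a new signed basis vector $f_{k+1}$. The same argument with the order and the signs of the $f_i$ reversed applies at the other end. Thus, after reindexing,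
\[
a_s,\dots,a_1,v,b_1,\dots,b_l=f_0-f_1,\dots,f_{N-1}-f_N,\qquad N=s+l+1,\qquad v=f_s-f_{s+1}.
\]
Let $\mathcal G$ be the span of the basis vectors other than $\pm f_0,\dots,\pm f_N$. A vertex not adjacent to this chain has the same coefficient on all $f_i$; we denote it by $c(\cdot)$.

\emph{Step 3: the first vertex of leg 2.} Let leg 2 be $x=x_1,\dots,x_p$. Being adjacent to $v$ only, $x$ has a coefficient $\alpha$ on $f_0,\dots,f_s$ and $\alpha+1$ on the $l+1$ vectors $f_{s+1},\dots,f_N$. From $|x|^2-1<1/r_2<m/a\le m$ and \eqref{eq:ml} we get $|x|^2\le m\le l+1$. If $\alpha\ne0,-1$, then $|x|^2\ge s+l+2$, which is too large. If $\alpha=0$, then $|x|^2=m=l+1$ and $x=f_{s+1}+\dots+f_N$. By \eqref{eq:ml} leg 3 has an $(l+1)$-st vertex $z$, with coefficient $\gamma$ on $f_0,\dots,f_{N-1}$ and $\gamma+1$ on $f_N$, and $0=\langle x,z\rangle=(l+1)\gamma+1$ is impossible. Hence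
\[
x=-(f_0+\dots+f_s)+x',\qquad x'\in\mathcal G .
\]
We note for two uses below: if $r_2>\frac1{s+1}$, then $|x|^2-1<s+1$, so $x'=0$.

\emph{Step 4: the rest of leg 1.} Let $y_1,\dots,y_q$ be the vertices of leg 1 after $a_s$. First, $q\ge1$. Otherwise $r_1=\frac s{s+1}$, so $r_2>\frac am>\frac1{s+1}$ and $x'=0$. Then $|x|^2=s+1>1/r_2$, so leg 2 has a second vertex, and $-1=\langle x_2,x\rangle=-(s+1)c(x_2)$ is impossible.

The vertex $y_1$ has coefficient $\beta-1$ on $f_0$ and $\beta$ on $f_1,\dots,f_N$. For $t=[|y_1|^2,\dots,|y_q|^2]$, Lemma~\ref{lem:cf}(b) gives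
\begin{equation}\label{eq:r1}
1-r_1=\frac{t-1}{(s+1)t-s},\qquad \frac1{s+1}-(1-r_1)=\frac1{(s+1)((s+1)t-s)} .
\end{equation}
Suppose $\beta\ne0$. Then $|y_1|^2\ge N$, so $t>s+l$. If $\frac am<\frac1{s+1}$, then $\frac1{m(s+1)}\le\frac1{s+1}-\frac am<\frac1{s+1}-(1-r_1)$, so $m>(s+1)t-s>s^2+sl+l\ge2l+1$, against \eqref{eq:ml}. So $r_2>\frac am\ge\frac1{s+1}$, hence $x'=0$ and $0=\langle x,y_1\rangle=1-(s+1)\beta$, which is impossible. Therefore
\[
y_1=-f_0+y',\qquad y'\in\mathcal G,\qquad \langle x',y'\rangle=\langle x,y_1\rangle-1=-1 .
\]

\emph{Step 5: a chain in $\mathcal G$.} Let $p_0\ge1$ be maximal with $c(x_i)=0$ for $2\le i\le p_0$, and $q_0\ge1$ maximal with $c(y_j)=0$ for $2\le j\le q_0$. The vectors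
\begin{equation}\label{eq:chain}
x_{p_0},\dots,x_2,\ x',\ y',\ y_2,\dots,y_{q_0}
\end{equation}
lie in $\mathcal G$; consecutive ones have product $-1$ and the others are orthogonal, because for vectors in $\mathcal G$ the products with $x',y'$ equal those with $x,y_1$. Let $\bar r_1,\bar r_2$ be the invariants of legs 1 and 2 truncated after $y_{q_0}$ and $x_{p_0}$, and put
\[
g=[|x'|^2,|x_2|^2,\dots,|x_{p_0}|^2]=\bar r_2^{-1}-(s+1),\qquad h=[|y'|^2,|y_2|^2,\dots,|y_{q_0}|^2] .
\]
Since $|y'|^2=|y_1|^2-1\ge2$, we have $h>1$, and the first formula in \eqref{eq:r1} with $t=h+1$ gives $(1-\bar r_1)^{-1}=s+1+\frac1h$. By Lemma~\ref{lem:chain} with the sign of the form reversed, correcting $x'$ and $y'$ by their tails gives vectors $\hat x,\hat y$ orthogonal to both tails, with $|\hat x|^2=g$, $|\hat y|^2=h$, $\langle\hat x,\hat y\rangle=-1$. The Cauchy--Schwarz inequality gives $gh\ge1$, that is,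
\begin{equation}\label{eq:semidef}
\bar r_2\le1-\bar r_1,\qquad\text{with equality if and only if }gh=1 .
\end{equation}

\emph{Step 6: equality holds.} If $q_0=q$, then $\frac am>1-r_1=1-\bar r_1$. If $q_0<q$, then $y_{q_0+1}$ has a nonzero coefficient on all $N+1$ vectors $f_i$, so the discarded tail has continued fraction $t>N$. With $U\ge2$ the denominator of $\bar r_1$, Lemma~\ref{lem:cf}(c) gives $r_1-\bar r_1<\frac1{U^2(N-1)}$. If $\frac am<1-\bar r_1$, then $\frac1{mU}\le1-\bar r_1-\frac am<r_1-\bar r_1$, so $m>U(N-1)\ge2(s+l)>l+1$, against \eqref{eq:ml}. So $\frac am\ge1-\bar r_1$, strictly if $q_0=q$. For leg 2: if $p_0=p$, then $\frac am<\bar r_2$. If $p_0<p$ and $\frac am>\bar r_2$, then with $U_2\ge2$ the denominator of $\bar r_2$ we get $\frac1{mU_2}\le\frac am-\bar r_2<r_2-\bar r_2<\frac1{U_2^2(N-1)}$, and the same contradiction. So $\frac am\le\bar r_2$, strictly if $p_0=p$. Together with \eqref{eq:semidef}, $1-\bar r_1\le\frac am\le\bar r_2\le1-\bar r_1$. Hence $gh=1$ and $q_0<q$.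

\emph{Step 7: the relation.} Since $gh=1$, the vectors $\hat x$ and $\hat y$ satisfy $\hat y+h\hat x=0$: indeed $|\hat y+h\hat x|^2=h-2h+h^2g=0$. The coefficients in Lemma~\ref{lem:chain} are positive, so after scaling this is a relation $\sum n_ww=0$ among the vectors \eqref{eq:chain} with positive integers $n_w$ without common factor. Number the chain $w_1,\dots,w_k$ starting from the end on leg 1. Pairing the relation with $w_i$ gives $n_{i+1}=|w_i|^2n_i-n_{i-1}$ with $n_0=0$, so $n_1$ divides all $n_i$, and $n_1=1$. Now pair the relation with $y^+=y_{q_0+1}$, whose constant coefficient is $c=c(y^+)\ne0$. From $x'=x+f_0+\dots+f_s$ and $y'=y_1+f_0$ we get $\langle y^+,x'\rangle=(s+1)c$ and $\langle y^+,y'\rangle=c+\langle y^+,y_1\rangle$. Among the vertices $x_i,y_j$ that enter, $y^+$ is adjacent only to $y_{q_0}$, which corresponds to $w_1$. Therefore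
\[
0=c\big((s+1)n_{x'}+n_{y'}\big)-1 ,
\]
which is impossible because the bracket is at least $3$.
\end{proof}

\subsection{Legendrian regular fibers}
A regular fiber is framed by the nearby fibers; this is the fibration framing. A Legendrian regular fiber is a Legendrian knot that is a regular fiber after a smooth isotopy of the fibration. The idea is that Legendrian surgery on such a knot would lead to an $L$-space while creating $b_2^+$.

\begin{proof}[Proof of Theorem~\ref{thm:D}(ii)]
Let $X$ be a rational ball filling $(Y,\xi)$, and suppose that a Legendrian regular fiber has contact framing equal to the fibration framing. Attach a Weinstein handle along it. Let $V$ be the resulting cobordism from $Y$ to $Y_1$; then $X_1=X\cup V$ is a strong filling of $Y_1$.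

In $P(\Gamma)$ a regular fiber bounds a normal disk of the central sphere $v$, and nearby fibers bound disjoint disks. So $P(\Gamma)\cup V$ is the plumbing on $\Gamma$ with one more vertex $E$, of weight $-1$, attached to $v$. Blowing down $E$ raises the central weight by one, so $Y_1=Y(0;r_1,r_2,r_3)$. This is a rational homology sphere, and an $L$-space by Theorem~\ref{thm:LS}.

Since $Y$ is a rational homology sphere, $H_2(P(\Gamma)\cup V;\mathbb Q)$ is the orthogonal sum of $H_2(P(\Gamma);\mathbb Q)$ and $H_2(V;\mathbb Q)$, and $H_2(X_1;\mathbb Q)=H_2(V;\mathbb Q)$ because $X$ is a rational ball. Put $e=e(Y)$. By \eqref{eq:vhat}, the class $E-\hat v/e$ is orthogonal to $v$ and to the legs, so it generates $H_2(V;\mathbb Q)$. As $E\cdot\hat v=1$, its square is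
\[
-1-\frac2e+\frac1e=\frac1{|e|}-1>0 ,
\]
because $e=-1+\sum r_i$ lies in $(-1,0)$; this is where $e_0=-1$ and $\sum r_i<1$ are used. So $b_2^+(X_1)=1$, contradicting the vanishing of $b_2^+$ for symplectic fillings of $L$-spaces \cite[Theorem 1.4]{OSgenus}.
\end{proof}

\begin{thebibliography}{99}

\bibitem{Durfee} Durfee, 1978.

\bibitem{EOT} John B. Etnyre, Burak Ozbagci and B\"ulent Tosun, \emph{Symplectic rational homology ball fillings of Seifert fibered spaces}, arXiv:2408.09292 (2024).

\bibitem{Fujita} Fujita, 1983.

\bibitem{Gompf} Gompf, 1998.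

\bibitem{Hirzebruch} Hirzebruch, Enseign. Math. \textbf{19} (1973).

\bibitem{Laufer} Laufer, Math. Ann. \textbf{205} (1973).

\bibitem{LS} Lisca and Stipsicz, J. Symplectic Geom. \textbf{5} (2007).

\bibitem{Looijenga} Looijenga, Ann. of Math. \textbf{114} (1981).

\bibitem{Nakamura} Nakamura, Math. Ann. \textbf{252} (1980).

\bibitem{OSgenus} Ozsv\'ath and Szab\'o, Geom. Topol. \textbf{8} (2004).

\bibitem{OSknots} Ozsv\'ath and Szab\'o, Topology \textbf{44} (2005).

\bibitem{Weinstein} Weinstein, 1991.

\end{thebibliography}
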